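# Divisors of $M$ and $k$-faces in regular drawings of $K_n$

## The lines $Y=(q-p)X+pq$ and their tangent version

For odd positive integers $p,q$ draw the line
$$\lambda_{p,q}:\quad Y=(q-p)X+pq .$$
It passes through $(-p,p^2)$ and $(q,q^2)$, so it carries a chord of the parabola $Y=X^2$. It crosses the axis $X=0$ at height $pq$. Hence, for an odd number $M$, the lines through $(0,M)$ are exactly those with $pq=M$. There are $\tau(M)$ of them, where $\tau(M)$ is the number of positive divisors of $M$. For $M=15$ we have $\tau(15)=4$: the four lines have slopes $-14,-2,2,14$, and they all pass through $(0,15)$.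

Now fix an integer $n\ge3$, put $h=\pi/(2n)$ and $t_a=\tan(ha)$ for integers $|a|<n$, and replace each integer $p$ by $t_p$:
$$\ell_{p,q}:\quad Y=\ell_{p,q}(X)=(t_q-t_p)X+t_pt_q,\qquad p,q \text{ odd},\ 1\le p,q\le n-1 .$$
When $M$ is small compared with $n$, the $\tau(M)$ lines with $pq=M$ still almost concur, but no longer exactly, because $\tan$ is not linear. The object on which everything turns is their lower envelope
$$E(X)=\min_{pq=M}\ell_{p,q}(X).$$
We shall see that every one of the $\tau(M)$ lines contributes a piece to $E$. We shall also see that below $E$ and above the two lines $\ell_{1,M-2}$, $\ell_{M-2,1}$ there is a region crossed by no line $\ell_{p,q}$. This region is a convex polygon with exactly $\tau(M)+2$ corners.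

The purpose of this construction is the following. Draw a regular $n$-gon with all its diagonals. The lines $\ell_{p,q}$ turn out to be the diagonals seen through a projective change of coordinates, in a strip around the symmetry axis of one side of the $n$-gon. So the polygon above is a cell of the picture, and we may prescribe its number of corners by choosing the number of divisors of $M$.

## Regular drawings, $k$-faces, and the statements

**Definition (drawing, regular drawing).** A rectilinear drawing of the complete graph $K_n$ represents the $n$ vertices by distinct points of the plane, no three on a line, and each edge by the segment joining its end-vertices. It is regular if the points form a regular convex $n$-gon.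

**Definition (face, $k$-face).** A face of a drawing $D$ is a non-empty connected component of $\mathbb R^2\setminus D$. Every bounded face is a convex polygon, and it is a $k$-face if that polygon has exactly $k$ vertices. A crossing point through which several edges pass counts as one polygon vertex.

Polygon vertices are the genuine corners (angle less than $\pi$), and nothing else on the boundary could cause confusion. A crossing in the relative interior of a side is impossible, since the second edge through it would enter the face. A vertex $v$ of $K_n$ in the relative interior of a side is also impossible. There would be edges along the line of that side on both sides of $v$. If these were one edge, $v$ would be in its interior, and if they were two edges, the line would contain three vertices. Either way three vertices would be collinear.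

For $n=3$ there is one bounded face, a triangle. For $n=4$ the two diagonals of the square cross at the center, and there are four $3$-faces and nothing else.

The question is from Martin Balko, Anna Brötzner, Fabian Klute and Josef Tkadlec, "Faces in rectilinear drawings of complete graphs", arXiv:2507.00313 (2025): is it true that for every $k\ge3$ there is an $n(k)$ such that every regular drawing of $K_n$ with $n\ge n(k)$ contains a $k$-face? The answer is yes, in the following form.

**Theorem 1.** Let $M\ge5$ be odd and $n^2\ge2M^3$. Then the regular drawing of $K_n$ contains at least $n$ faces that are $(\tau(M)+2)$-faces.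

**Theorem 2.** For every $k\ge3$ there is $n(k)$ such that every regular drawing of $K_n$ with $n\ge n(k)$ contains a $k$-face. One may take $n(3)=3$, $n(4)=6$, and $n(k)=\lceil\sqrt2\cdot27^{(k-3)/2}\rceil$ for $k\ge5$. The values $n(3)=3$ and $n(4)=6$ are best possible.

**Theorem 3.** (i) The regular drawing of $K_n$ has at least
$$n\cdot\#\{M\text{ odd}:\ 5\le M\le(n^2/2)^{1/3},\ \tau(M)=k-2\}$$
$k$-faces. Consequently, for fixed $k\ge4$, if $r$ is the smallest prime factor of $k-2$, there are at least $c_k\,n^{1+\frac{2}{3(r-1)}}/\log n$ $k$-faces for all large $n$, with $c_k>0$. For even $k$ this is $c_kn^{5/3}/\log n$.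

(ii) For every $n$ (in particular every even $n$) there is a face with at least $2^{(2/3+o(1))\log n/\log\log n}$ sides.

## The pentagon has no quadrilateral cell

We settle $n=5$ by hand, since it shows that $n(4)$ cannot be smaller than $6$.

**Claim.** The regular drawing of $K_5$ has eleven bounded faces: one pentagon and ten triangles.

*Proof.* Each diagonal $v_iv_{i+2}$ separates $v_{i+1}$ from the other two vertices, so it is crossed by exactly the two other diagonals at $v_{i+1}$. Three diagonals cannot cross at one point, because that would need six distinct end-vertices. So there are $5\cdot2/2=5$ crossings. With the vertices this makes $10$ points. The five sides are uncut and each of the five diagonals is cut into three pieces, so there are $5+15=20$ edge pieces. Euler's formula gives $20-10+2=12$ faces, of which $11$ are bounded.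

Each edge piece borders two different faces: a convex bounded face cannot lie on both sides of a piece without containing points of it, and the outer face is just the exterior of the pentagon. So the numbers of sides of the faces add up to $40$. The outer face uses $5$ of these, leaving $35$ for the bounded faces. The center lies on no diagonal. The face containing it is invariant under rotation by $2\pi/5$, which moves every corner, so its number of corners is a positive multiple of $5$. The other ten faces have at least $3$ sides each. Since $5+10\cdot3=35$, equality holds everywhere. $\square$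

So the central pentagon is one cell, and the rest are the five tips of the pentagram and the five triangles at the sides. There is no $4$-face.

## A projective chart along the axis of a side

All regular drawings of $K_n$ are similar, so we may choose coordinates. With $h=\pi/(2n)$ take the vertices
$$v_a=(\cos 2ha,\ \sin 2ha),\qquad a\text{ odd},\ -n<a\le n .$$
There are $n$ such $a$ and consecutive angles differ by $4h=2\pi/n$, so this is a regular $n$-gon. The side $v_{-1}v_1$ is perpendicular to the $x$-axis, which is its symmetry axis. If $n$ is odd, one of the vertices is $v_n=(-1,0)$. If $n$ is even, all $a$ satisfy $|a|<n$.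

**Definition (the chart).** On $\{x>-1\}$ put
$$\varphi(x,y)=\Big(\frac{y}{1+x},\ \frac{1-x}{1+x}\Big).$$

Since $Y=\frac{2}{1+x}-1$, the map $\varphi$ is a homeomorphism of $\{x>-1\}$ onto $\{Y>-1\}$ with inverse
$$x=\frac{1-Y}{1+Y},\qquad y=\frac{2X}{1+Y}.$$
For example, the center $(0,0)$ goes to $(0,1)$, and the midpoint $(\cos2h,0)$ of the side $v_{-1}v_1$ goes to $(0,\tan^2h)=(0,t_1^2)$. The half-axis $y=0$, $x>-1$ becomes $X=0$, and on it $0<x<1$ corresponds to $0<Y<1$. The reflection $y\mapsto-y$ becomes $X\mapsto-X$.

**Step 1: the chart preserves convex polygons.** Write $\varphi=A/(1+x)$ with $A$ affine. For points $P,Q$ and $0\le s\le1$,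
$$\varphi((1-s)P+sQ)=\frac{(1-s)(1+x_P)\,\varphi(P)+s(1+x_Q)\,\varphi(Q)}{(1-s)(1+x_P)+s(1+x_Q)},$$
a convex combination of $\varphi(P)$ and $\varphi(Q)$ that runs over the whole segment. So $\varphi$ maps segments to segments. The same holds for $\varphi^{-1}$, whose components are affine functions divided by $1+Y>0$. A corner of a convex polygon is a point in the interior of no segment of the polygon, so both maps take convex polygons to convex polygons with the same number of corners.

**Step 2: where the edges go.** We determine the image of the drawing in the open strip $S=\{|X|<t_1\}$. By the half-angle formulas, $\varphi(v_a)=(t_a,t_a^2)$ for $|a|<n$.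

If $a,b$ have the same sign, the image of $v_av_b$ is a segment over the interval between $t_a$ and $t_b$, so it lies in $|X|\ge t_1$. If $n$ is odd, the points of $v_nv_a$ other than $v_n$ are $(-1,0)+s(1+\cos2ha,\sin2ha)$ with $s>0$, and $y/(1+x)=t_a$ for all of them. So they also lie in $|X|\ge t_1$. Both kinds miss $S$.

The remaining edges are $v_{-p}v_q$ with $p,q$ odd in $[1,n-1]$. The image joins $(-t_p,t_p^2)$ to $(t_q,t_q^2)$. Its slope is $\frac{t_q^2-t_p^2}{t_q+t_p}=t_q-t_p$ and its intercept is $t_q^2-(t_q-t_p)t_q=t_pt_q$. So it lies on $\ell_{p,q}$, and it covers $-t_p\le X\le t_q$, which contains $[-t_1,t_1]$. Conclusion: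
$$\text{inside } S,\text{ the image of the drawing is exactly the union of the lines }\ell_{p,q}. \tag{1}$$

Two identities will be used constantly:
$$\ell_{p,q}(-X)=\ell_{q,p}(X), \tag{2}$$
$$\ell_{p,q}(-t_1)=t_1^2+(t_p-t_1)(t_q+t_1)\ \ge t_1^2,\quad\text{with equality iff }p=1. \tag{3}$$
For (3), expand: the right side is $t_pt_q+t_1t_p-t_1t_q$. The lines with $p=1$ are those through $\varphi(v_{-1})=(-t_1,t_1^2)$.

**Lemma 4 (criterion).** Let $F$ be the non-empty interior of a convex polygon with $F\subset S$ and $\overline F\subset\{Y>-1\}$. If $F$ meets no $\ell_{p,q}$ and $\partial F$ is contained in the image of the drawing, then $\varphi^{-1}(F)$ is a bounded face, and its polygon has as many corners as $\overline F$.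

*Proof.* The set $\overline F$ is compact in $\{Y>-1\}$, so $\varphi^{-1}(\overline F)$ is compact. The set $G=\varphi^{-1}(F)$ is open, bounded, connected and misses the drawing by (1), since the only point of the drawing outside $\{x>-1\}$ is possibly $v_n$. Its boundary $\varphi^{-1}(\partial F)$ lies in the drawing. Let $C$ be the face containing $G$. Then $G$ is open in $C$, and closed in $C$ because $\partial G$ is disjoint from $C$. As $C$ is connected, $G=C$. The corner count is Step 1. $\square$

## Straightening the tangent gives only quadrilaterals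

The first thing to try is to replace $\tan(ha)$ by $ha$. After rescaling $X$ by $h$ and $Y$ by $h^2$, the lines $\ell_{p,q}$ become the lines $\lambda_{p,q}$ of the first section, and there are honest points $(0,M)$ of high multiplicity. Let us see exactly what this gives.

**Claim.** For odd $M\ge5$, the region
$$|X|<\tfrac1{M-2},\qquad \max(\lambda_{1,M-2},\lambda_{M-2,1})<Y<\min(\lambda_{1,M},\lambda_{M,1})$$
is a quadrilateral missed by all $\lambda_{p,q}$ with $p,q\ge1$ odd.

*Proof.* By the symmetry $\lambda_{p,q}(-X)=\lambda_{q,p}(X)$ it is enough to compare on one half of the region in each case. If $pq\le M-2$ and $X\ge0$, then $q-p\le M-3$, so $\lambda_{p,q}\le\lambda_{1,M-2}$. If $pq\ge M+2$, then $\lambda_{p,q}(-1)=1+(p-1)(q+1)\ge1=\lambda_{1,M}(-1)$ and $\lambda_{p,q}(0)>M=\lambda_{1,M}(0)$, so $\lambda_{p,q}\ge\lambda_{1,M}$ on $[-1,0]$. If $pq=M$ and $X\le0$, then $\lambda_{p,q}\ge\lambda_{1,M}$, because both pass through $(0,M)$ and $q-p\le M-1$. On the left half the upper and lower boundaries are $\lambda_{1,M}$ and $\lambda_{M-2,1}$, which meet where $(M-1)X+M=-(M-3)X+M-2$,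 that is, at $X=-\frac1{M-2}$. The corners are $(0,M)$, $(0,M-2)$ and two points over $\pm\frac1{M-2}$. $\square$

So the flat picture says where to look, and it even shows that most lines stay out of the way. But it stops exactly at the point $(0,M)$: the $\tau(M)$ lines through that point, however many there are, contribute a single corner to the cell below it.

What is lost is the curvature of $\tan$. Heuristically, $\tan x\approx x+\frac{x^3}3$, so for $pq=M$
$$t_pt_q\approx h^2M+\tfrac{h^4M}{3}(p^2+q^2)=h^2M+\tfrac{h^4M}{3}\big((q-p)^2+2M\big).$$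
The slope is $\sigma\approx h(q-p)$, so the intercept is about $\text{const}+\frac{Mh^2}{3}\sigma^2$: it is a convex function of the slope. That is what makes all lines visible from below. The small example is three lines $Y=\sigma X+H$ with $(\sigma,H)=(-1,1),(0,0),(1,1)$. Their minimum is $X+1$, then $0$, then $1-X$, with breakpoints at $\mp1$, and all three lines appear. For $(\sigma,H)=(-1,0),(0,1),(1,0)$ the minimum is $-|X|$ and the middle line never appears. With the convex sign, the maximum of the lines is dull instead: for fixed $X$, $H+\sigma X$ is convex in $\sigma$, so its maximum is attained at an extreme slope. The corners all go to the cell below.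

The heuristic also gives the right size. The separation is at most about $h^4M^3/3$ (take $p=1$, $q=M$), and it should stay below the gap $2h^2$ between the levels $M-2$, $M$, $M+2$. The breakpoints, at distance up to about $\frac23Mh^2\cdot hM$ from the axis, should lie inside the half-width, about $h/M$. Both ask that $h^2M^3$ be bounded, that is, $n^2\ge\text{const}\cdot M^3$. The rest of the notes makes this exact.

## Three inequalities for the tangent

The first inequality keeps lines with small $pq$ low. The second is the exact form of "intercept is a convex function of slope". The third is a numerical bound.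

**Lemma 5.** If $p,q\ge1$ and $pq<n$, then $t_pt_q\le t_1t_{pq}$.

*Proof.* Let $f(u)=\log\tan(e^u)$. With $x=e^u\in(0,\pi/2)$ we have $f'(u)=\frac{x}{\sin x\cos x}=\frac{2x}{\sin2x}$. The function $w/\sin w$ is increasing on $(0,\pi)$: its derivative has the sign of $g(w)=\sin w-w\cos w$, and $g(0)=0$, $g'(w)=w\sin w>0$. So $f$ is convex. The numbers $\log hp,\log hq$ lie in $[\log h,\log hpq]$ and have the same sum as the two end points, so by convexity $f(\log hp)+f(\log hq)\le f(\log h)+f(\log hpq)$. Exponentiate. $\square$

**Lemma 6.** Fix $c>0$ and consider $x,y\in(0,\pi/2)$ with $xy=c$, parametrized by $x=\sqrt c\,e^{-s}$, $y=\sqrt c\,e^{s}$. Then $\sigma=\tan y-\tan x$ is strictly increasing in $s$, and $H=\tan x\tan y$ is a strictly convex function of $\sigma$.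

*Proof.* The admissible $s$ form an interval. Write $a=\tan x$, $b=\tan y$, $\alpha=x(1+a^2)$, $\beta=y(1+b^2)$, and let $'$ denote $d/ds$. Since $x'=-x$ and $y'=y$,
$$a'=-\alpha,\quad b'=\beta,\quad \sigma'=\alpha+\beta>0,\quad H'=a\beta-b\alpha .$$
So $R:=\frac{dH}{d\sigma}=\frac{a\beta-b\alpha}{\alpha+\beta}$, and we must show $R'>0$. We have $(a\beta-b\alpha)'=-2\alpha\beta+a\beta'-b\alpha'$, hence
$$(\alpha+\beta)^2R'=(-2\alpha\beta+a\beta'-b\alpha')(\alpha+\beta)-(a\beta-b\alpha)(\alpha'+\beta').$$
On expanding, the terms $a\beta\beta'$ and $b\alpha\alpha'$ cancel, and what remains is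
$$-2\alpha\beta(\alpha+\beta)+(a+b)(\alpha\beta'-\beta\alpha').$$
Next, $\beta'=y(1+b^2)+2yb\beta=\beta(1+2by)$ and $\alpha'=-x(1+a^2)-2xa\alpha=-\alpha(1+2ax)$. So $\alpha\beta'-\beta\alpha'=2\alpha\beta(1+ax+by)$, and
$$(\alpha+\beta)^2R'=2\alpha\beta\big[(a+b)(1+ax+by)-x-y-xa^2-yb^2\big].$$
Since $(a+b)(ax+by)=xa^2+yb^2+ab(x+y)$, the bracket equals $(a-x)+(b-y)+ab(x+y)$. This is positive because $\tan x>x$ and $\tan y>y$. $\square$

**Lemma 7.** $\tan x\le x+\frac25x^3$ for $0\le x\le\frac12$.

*Proof.* We use $\sin x\le x\big(1-\frac{x^2}6+\frac{x^4}{120}\big)$ and $\cos x\ge1-\frac{x^2}2>0$. It suffices that $(1+\frac25x^2)(1-\frac{x^2}2)\ge1-\frac{x^2}6+\frac{x^4}{120}$. The left side is $1-\frac{x^2}{10}-\frac{x^4}5$, and the difference of the two sides is $\frac{x^2}{15}-\frac{5x^4}{24}$, which is non-negative for $x^2\le0.32$. $\square$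

We also use that $\tan$ is convex on $[0,\pi/2)$ with $\tan0=0$, so $\tan(\theta x)\le\theta\tan x$ for $0\le\theta\le1$.

## Every line with $pq=M$ appears on the lower envelope

Let $M\ge5$ be odd, $M<n$, and $K=\tau(M)\ge2$. Let $d_1<\dots<d_K$ be the divisors of $M$. Order the lines with $pq=M$ as
$$L_i=\ell_{M/d_i,\,d_i},\qquad \sigma_i=t_{d_i}-t_{M/d_i},\qquad H_i=t_{d_i}t_{M/d_i},$$
so $\sigma_i$ is the slope and $H_i$ the intercept of $L_i$. Put $\rho_i=\dfrac{H_{i+1}-H_i}{\sigma_{i+1}-\sigma_i}$ for $1\le i\le K-1$.

**Lemma 8.** We have $\sigma_1<\dots<\sigma_K$ and $\rho_1<\dots<\rho_{K-1}$. The lower envelope of $L_1,\dots,L_K$ on $\mathbb R$ uses every $L_i$ and has exactly $K-1$ breakpoints, at $X=-\rho_i$. For $X\le-\rho_{K-1}$ it equals $L_K=\ell_{1,M}$. Moreover $\rho_{K-i}=-\rho_i$, so $|\rho_i|\le\rho_{K-1}$ for all $i$.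

*Proof.* Apply Lemma 6 with $c=h^2M$, $x=hM/d_i$, $y=hd_i$. All arguments lie in $[h,hM]\subset(0,\pi/2)$, and the parameter $s$ increases with $d_i$. So the $\sigma_i$ increase, and the points $(\sigma_i,H_i)$ lie on the graph of a strictly convex function. The $\rho_i$ are the slopes of its consecutive chords, so they increase strictly.

For each $j$,
$$L_{j+1}(X)-L_j(X)=(\sigma_{j+1}-\sigma_j)(X+\rho_j),$$
which is positive for $X>-\rho_j$ and negative for $X<-\rho_j$. Let $-\rho_i<X<-\rho_{i-1}$, where we read $\rho_0=-\infty$ and $\rho_K=+\infty$. For $j\ge i$ we have $X>-\rho_j$, and for $j\le i-1$ we have $X<-\rho_j$. Thus $L_1(X)>\dots>L_i(X)<\dots<L_K(X)$, and $L_i$ is the unique minimum there. So from left to right the envelope is $L_K,L_{K-1},\dots,L_1$, changing at $-\rho_{K-1}<\dots<-\rho_1$.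

Finally $d_{K+1-i}=M/d_i$, so $\sigma_{K+1-i}=-\sigma_i$ and $H_{K+1-i}=H_i$. Hence $\rho_{K-i}=\frac{H_i-H_{i+1}}{-\sigma_i+\sigma_{i+1}}=-\rho_i$. Both $\rho_i$ and $-\rho_i=\rho_{K-i}$ are at most $\rho_{K-1}$. $\square$

For prime $M$ we have $K=2$, and the symmetry forces $\rho_1=0$: two lines meeting on the axis. For $M=9$ we have $K=3$: the horizontal line $\ell_{3,3}$ at height $t_3^2$ cuts off the corner of $\ell_{1,9}$ and $\ell_{9,1}$ at height $t_1t_9$.

## The $(\tau(M)+2)$-gon $F_M$

Keep $M\ge5$ odd, $M<n$, $K=\tau(M)$. On $[-t_1,t_1]$ let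
$$E(X)=\min_{pq=M}\ell_{p,q}(X),\qquad B(X)=\max\{\ell_{1,M-2}(X),\ell_{M-2,1}(X)\}.$$
By (2) both are even. As a minimum, respectively a maximum, of affine functions, $E$ is concave and $B$ is convex. Let
$$x^\circ=\frac{t_1(t_M-t_{M-2})}{t_M+t_{M-2}-2t_1}.$$
This is where the outermost upper line meets the lower line on the left side:
$$\ell_{1,M}(-x^\circ)=\ell_{M-2,1}(-x^\circ), \tag{4}$$
because the equation $-(t_M-t_1)x+t_1t_M=(t_{M-2}-t_1)x+t_1t_{M-2}$ has the solution $x=x^\circ$. Since $M-2\ge3$, we have $t_{M-2}>t_1$, and this gives $0<x^\circ<t_1$.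

**Proposition 9.** Assume

(a) $t_pt_q\ge t_1t_M$ for all odd $p,q\in[1,n-1]$ with $pq\ge M+2$;

(b) $E(0)>B(0)$;

(c) $\rho_{K-1}<x^\circ$.

Then $F_M=\{(X,Y):|X|<x^\circ,\ B(X)<Y<E(X)\}$ is the $\varphi$-image of a $(K+2)$-face. It is symmetric under $X\mapsto-X$ and meets the line $X=0$ in the interval $(t_1t_{M-2},E(0))$, where $E(0)\le t_1t_M\le1$.

*Proof.* **Step 1: lines with $pq\le M-2$ lie on or below $B$.** Let $0\le X<t_1$. By Lemma 5, $t_pt_q\le t_1t_{pq}\le t_1t_{M-2}$. As $q\le M-2$ and $p\ge1$, also $t_q-t_p\le t_{M-2}-t_1$. So both intercept and slope of $\ell_{p,q}$ are at most those of $\ell_{1,M-2}$, and $\ell_{p,q}(X)\le\ell_{1,M-2}(X)\le B(X)$. For $X\le0$ use (2): $\ell_{p,q}(X)\le\ell_{M-2,1}(X)\le B(X)$. In particular $B=\ell_{1,M-2}$ for $X\ge0$ and $B=\ell_{M-2,1}$ for $X\le0$. By continuity this also holds at $\pm t_1$.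

**Step 2: lines with $pq\ge M+2$ lie on or above $E$.** Let $-t_1<X\le0$. If $p=1$, then $q\ge M+2$. By (3), $\ell_{1,q}$ and $\ell_{1,M}$ both pass through $(-t_1,t_1^2)$, and $\ell_{1,q}$ has the larger slope. So $\ell_{1,q}\ge\ell_{1,M}\ge E$. If $p\ge3$, then (3) gives $\ell_{p,q}(-t_1)>t_1^2=\ell_{1,M}(-t_1)$, and (a) gives $\ell_{p,q}(0)\ge\ell_{1,M}(0)$. Two affine functions ordered at both ends of $[-t_1,0]$ are ordered on it, so $\ell_{p,q}\ge\ell_{1,M}\ge E$. For $X\ge0$ use (2) and the evenness of $E$: $\ell_{p,q}(X)=\ell_{q,p}(-X)\ge E(-X)=E(X)$.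

**Step 3: no line meets $F_M$.** We check that the cases are exhaustive. The product $pq$ is odd, so it is at most $M-2$, equal to $M$, or at least $M+2$. Lines with $pq=M$ are on or above $E$ by definition. Since $F_M$ lies strictly between $B$ and $E$, it meets no $\ell_{p,q}$.

**Step 4: the shape of $F_M$.** We show it is a convex region bounded by the graphs of $E$ and $B$, in order to apply Lemma 4. By (c), $-x^\circ<-\rho_{K-1}$, so Lemma 8, (4) and Step 1 give
$$E(-x^\circ)=\ell_{1,M}(-x^\circ)=\ell_{M-2,1}(-x^\circ)=B(-x^\circ),$$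
and by evenness $E(x^\circ)=B(x^\circ)$. The function $E-B$ is concave, vanishes at $\pm x^\circ$ and is positive at $0$ by (b). So it is positive on $(-x^\circ,x^\circ)$. Hence $F_M$ is non-empty, open, bounded and convex (it lies below a concave and above a convex graph). Its boundary consists of the graphs of $E$ and $B$ over $[-x^\circ,x^\circ]\subset(-t_1,t_1)$, so it lies on lines $\ell_{p,q}$ inside $S$, that is, in the image of the drawing. As $B$ is even and convex, $B\ge B(0)=t_1t_{M-2}>0$, so $\overline{F_M}\subset\{Y>0\}$. By Lemma 4, $F_M$ is the image of a face.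

**Step 5: counting corners.** The upper boundary has the $K-1$ breakpoints $-\rho_i$ of Lemma 8. They all lie in $(-x^\circ,x^\circ)$, because $|\rho_i|\le\rho_{K-1}<x^\circ$. The lower boundary has one breakpoint, at $X=0$, where the slope jumps from $-(t_{M-2}-t_1)$ to $t_{M-2}-t_1\ne0$. The two end points over $\pm x^\circ$ are genuine corners: at $-x^\circ$ the upper slope $t_M-t_1$ is positive and the lower slope $-(t_{M-2}-t_1)$ is negative. The case $+x^\circ$ is symmetric. The total is $(K-1)+1+2=K+2$.

**Step 6: the axis.** It remains to verify the last sentence of the proposition. Symmetry holds since $E,B$ are even. On $X=0$ the region is $B(0)<Y<E(0)$ with $B(0)=t_1t_{M-2}$. Also $E(0)\le\ell_{1,M}(0)=t_1t_M\le\tan h\,\tan(h(n-1))=\tan h\cot h=1$. $\square$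

## The condition $n^2\ge2M^3$ suffices: proof of Theorem 1

Let $M\ge5$ be odd and $n^2\ge2M^3$. Then $n^2\ge10M^2$, so $n>M$. We verify (a), (b), (c) of Proposition 9 and then rotate the face.

**Step 1: how far $t_1t_M$ is from its flat value $h^2M$.** We have
$$h^2M^3=\frac{\pi^2M^3}{4n^2}\le\frac{\pi^2}8<\frac54,\qquad\text{so}\qquad (hM)^2<\frac5{4M}\le\frac14 ,$$
and Lemma 7 applies to $h$ and $hM$:
$$\frac{t_1t_M}{h^2}\le M\big(1+\tfrac25h^2\big)\big(1+\tfrac25h^2M^2\big)=M+\tfrac25h^2M^3\Big(1+\frac1{M^2}\Big)+\tfrac4{25}\frac{(h^2M^3)^2}{M^3}.$$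
With $h^2M^3<\frac54$ and $M\ge5$, the second term is at most $\frac12\cdot\frac{26}{25}=0.52$ and the third at most $\frac4{25}\cdot\frac{25}{16}\cdot\frac1{125}=0.002$. Hence
$$t_1t_M<\big(M+\tfrac23\big)h^2. \tag{5}$$

**Step 2: condition (a).** If $pq\ge M+2$, then $\tan x>x$ gives $t_pt_q>h^2pq\ge h^2(M+2)>t_1t_M$ by (5).

**Step 3: condition (b).** First, $E(0)=\min_{pq=M}t_pt_q>Mh^2$. By convexity $t_{M-2}\le\frac{M-2}Mt_M$, so with (5)
$$B(0)=t_1t_{M-2}<\frac{(M-2)(M+\frac23)}M\,h^2=\frac{M^2-\frac43M-\frac43}{M}\,h^2<Mh^2 .$$

**Step 4: condition (c).** We compare the outermost breakpoint with the half-width. If $M$ is prime, $\rho_{K-1}=\rho_1=0<x^\circ$. Otherwise let $p\ge3$ be the smallest prime factor of $M$. Then $d_{K-1}=M/p$ and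
$$\rho_{K-1}=\frac{t_1t_M-t_pt_{M/p}}{(t_M-t_1)-(t_{M/p}-t_p)} .$$
By (5) and $t_pt_{M/p}>Mh^2$, the numerator is less than $\frac23h^2$. For the denominator, $t_{M/p}\le t_{M/3}\le\frac13t_M$, where $t_{M/3}$ means $\tan(hM/3)$, and $t_p\ge t_1\ge\frac13t_1$. So the denominator is at least $\frac23(t_M-t_1)>0$. Therefore
$$\rho_{K-1}<\frac{h^2}{t_M-t_1}.$$
On the other hand $t_1>h$. Since $\tan'>1$ on $(0,\pi/2)$, we have $t_M-t_{M-2}>2h$. And $0<t_M+t_{M-2}-2t_1<2(t_M-t_1)$. So
$$x^\circ>\frac{h\cdot2h}{2(t_M-t_1)}=\frac{h^2}{t_M-t_1}>\rho_{K-1}.$$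

**Step 5: from one face to $n$ faces.** By Proposition 9, $G_M=\varphi^{-1}(F_M)$ is a $(\tau(M)+2)$-face. It is symmetric about the $x$-axis, so its centroid lies on that axis. The centroid lies in the open convex set $G_M$, so in the chart it is a point of $F_M$ with $X=0$, and thus $0<Y<1$ by Proposition 9. That means $0<x<1$, so the centroid is not the center of the $n$-gon. Rotations about the center by multiples of $2\pi/n$ preserve the drawing and carry $G_M$ to faces. The $n$ rotated centroids are distinct, so these are $n$ distinct faces. $\square$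

## All $k$, and the exact values for $k=3,4$: proof of Theorem 2

**Case $k\ge5$.** We choose $M$ with $k-2$ divisors. Take $M=3^{k-3}\ge9$, so $\tau(M)=k-2$ and $2M^3=2\cdot27^{k-3}$. If $n\ge\sqrt2\cdot27^{(k-3)/2}$, then $n^2\ge2M^3$, and Theorem 1 gives $k$-faces. For instance, $k=5$ uses $M=9$ and $n\ge\lceil27\sqrt2\rceil=39$.

**Case $k=3$.** We exhibit a triangle at a side. For $n=3$ the only bounded face is a triangle. Let $n\ge4$ and
$$F_3=\{|X|<t_1,\ t_1^2<Y<\min(\ell_{1,3}(X),\ell_{3,1}(X))\}.$$
Since $\ell_{1,3}(-t_1)=t_1^2=\ell_{3,1}(t_1)$ and $\ell_{1,3}(0)=\ell_{3,1}(0)=t_1t_3$, with slopes $\pm(t_3-t_1)$, this is the open triangle with corners $(\pm t_1,t_1^2)$ and $(0,t_1t_3)$. Its sides lie on $\ell_{1,1}$ (the line $Y=t_1^2$), $\ell_{1,3}$ and $\ell_{3,1}$ over $[-t_1,t_1]$, hence in the image of the drawing.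

The line $\ell_{1,1}$ does not meet $F_3$. Let $(p,q)\ne(1,1)$ and $-t_1<X\le0$. If $p=1$, then $q\ge3$, and $\ell_{1,q}\ge\ell_{1,3}$ since both pass through $(-t_1,t_1^2)$. If $p\ge3$, then $\ell_{p,q}(-t_1)>t_1^2=\ell_{1,3}(-t_1)$ by (3) and $\ell_{p,q}(0)=t_pt_q\ge t_1t_3=\ell_{1,3}(0)$, so $\ell_{p,q}\ge\ell_{1,3}$ on $[-t_1,0]$. The case $X\ge0$ follows from (2). So $F_3$ meets no line, and Lemma 4 gives a $3$-face. Since regular drawings need $n\ge3$, the value $n(3)=3$ is best possible.

**Case $k=4$.** Theorem 1 with $M=5$ would need $n^2\ge250$, so for $n\ge6$ we check Proposition 9 with $M=5<n$ directly. Here $K=2$.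

(b) $E(0)=t_1t_5>t_1t_3=B(0)$.

(c) $\rho_1=0<x^\circ$.

(a) Let $pq\ge7$. If $p=1$ or $q=1$, the other index is at least $7$ and $t_pt_q>t_1t_5$. If $p,q\ge3$, then $t_pt_q\ge t_3^2$, so we need $t_1t_5\le t_3^2$. From $\tan\alpha\tan\beta=\frac{\cos(\alpha-\beta)-\cos(\alpha+\beta)}{\cos(\alpha-\beta)+\cos(\alpha+\beta)}$,
$$t_1t_5=\frac{\cos4h-\cos6h}{\cos4h+\cos6h}\le\frac{1-\cos6h}{1+\cos6h}=t_3^2 .$$
The inequality holds because $6h=3\pi/n\le\pi/2$ makes $v=\cos6h\ge0$, and $u\mapsto\frac{u-v}{u+v}$ has derivative $\frac{2v}{(u+v)^2}\ge0$ for $u>0$. We compare $u=\cos4h\in(0,1]$ with $u=1$.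

So there is a $4$-face for every $n\ge6$. For $n=5$ there is none, by the claim on the pentagon. Hence $n(4)=6$ is best possible. $\square$

For $n=6$ the face can be seen directly. Here $t_1=2-\sqrt3$, $t_3=1$, $t_5=2+\sqrt3$, so $t_1t_5=1=t_3^2$: the three long diagonals meet at the center $(0,1)$ of the chart. The face $F_5$ is a kite with corners $(0,1)$, $(0,2-\sqrt3)$ and two points over $\pm x^\circ$, where $x^\circ=\frac{\sqrt3-1}{3\sqrt3-1}=\frac{4-\sqrt3}{13}$. Condition (a) holds with equality at $p=q=3$.

## Counting $k$-faces and finding faces with many sides: proof of Theorem 3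

**Step 1: different $M$ give different faces.** Let $5\le M<M'$ be odd with $n^2\ge2M'^3$, so the proof of Theorem 1 applies to both. On $X=0$, the region $F_M$ occupies an interval ending at $E_M(0)\le t_1t_M\le t_1t_{M'-2}$, where $E_M$ denotes the envelope for $M$ and we used $M\le M'-2$. The region $F_{M'}$ occupies an interval that begins at $t_1t_{M'-2}$. These open intervals are disjoint. The centroids of $G_M$ and $G_{M'}$ lie on the positive $x$-axis, in the corresponding disjoint intervals. So they have different distances from the center, and no rotation of $G_M$ equals a rotation of $G_{M'}$. Thus the $n$ faces from each $M$ are distinct for different $M$. Since $2M^3\le n^2$ means $M\le(n^2/2)^{1/3}$, the first claim of (i) follows.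

**Step 2: enough $M$ with exactly $k-2$ divisors.** Fix $k\ge4$, put $K=k-2\ge2$, let $r$ be its smallest prime factor, and put $b=3^{K/r-1}$. For every prime $p\ge5$ the number $M=b\,p^{r-1}$ is odd, at least $5$, and has $\tau(M)=\frac Kr\cdot r=K$. Different $p$ give different $M$. Let $x=(n^2/2)^{1/3}$ and $z=(x/b)^{1/(r-1)}$. Then $M\le x$ iff $p\le z$, so there are at least $\pi(z)-2$ such $M$ (we drop the primes $2$ and $3$), where $\pi(z)$ counts the primes up to $z$. Chebyshev's bound gives $\pi(z)\ge c\,z/\log z$ with some $c>0$. For large $n$ we have $1<z\le x\le n^2$, so $\log z\le2\log n$. Also $z=(2^{-1/3}/b)^{1/(r-1)}\,n^{2/(3(r-1))}$. Since $z/\log n\to\infty$, the $-2$ is absorbed for large $n$, and the number of $M$ is at least $c_k\,n^{2/(3(r-1))}/\log n$ with some $c_k>0$. Multiply by $n$ to get the second claim of (i). For even $k$, $r=2$ and the exponent is $1+\frac23=\frac53$.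

**Step 3: many divisors.** For (ii) we use an $M$ with as many divisors as a product of distinct primes allows. Keep $x=(n^2/2)^{1/3}$, fix $\varepsilon\in(0,1)$, put $z=(1-\varepsilon)\log x$, and let $M$ be the product of the odd primes up to $z$. By the prime number theorem, in the form $\sum_{p\le z}\log p\sim z$,
$$\log M=(1-\varepsilon+o(1))\log x ,$$
so $5\le M\le x$ for large $n$. Theorem 1 gives a face with $\tau(M)+2$ sides. Here $\tau(M)=2^{\pi(z)-1}$, and $\pi(z)\sim z/\log z$ with $\log z\sim\log\log x$, so
$$\tau(M)=2^{(1-\varepsilon+o(1))\log x/\log\log x}=2^{\left(\frac23(1-\varepsilon)+o(1)\right)\log n/\log\log n},$$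
because $\log x\sim\frac23\log n$ and $\log\log x\sim\log\log n$. Let $f(n)$ be the largest number of sides of a face. We have shown that
$$\liminf_{n\to\infty}\ \frac{\log_2f(n)\cdot\log\log n}{\log n}\ \ge\ \tfrac23(1-\varepsilon)$$
for every $\varepsilon\in(0,1)$. So the limit inferior is at least $\frac23$, which is (ii). No parity of $n$ was used anywhere. $\square$
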